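# Free time minimizers ejected from total collision along a non-minimal central configuration

## 1. A natural guess: only minima of the potential give minimizing ejections

Start $N$ bodies at total collision and let them fly apart with zero energy, keeping their shape for all time. Some shapes make this motion optimal: between any two of its positions, no other path costs less action, even if the other path may take any time it likes. Da Luz and Maderna proved that this happens when the shape minimizes the potential among all shapes of the same size. The question, whose source is Boris A. Percino-Figueroa, "Null Angular Momentum and Weak KAM Solutions of the Newtonian $N$-Body Problem", arXiv:1611.01573 (2016), is whether it can happen for any other shape.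

The first guess is *no*. If the shape $a$ is not minimal, some shape $b$ of the same size has a smaller potential, so leaving the collision along $b$ is cheaper. It is tempting to conclude that one can always gain by leaving along something like $b$ and switching to $a$ later. We make this precise and test it on three bodies before deciding.

**Setting.** Let $E=\mathbb R^d$ with $d\ge2$, let $N\ge3$, and let $m_1,\dots,m_N>0$ with $M=\sum_i m_i$. (Theorem 1 below also makes sense for $N\ge2$, $d\ge1$.) For $x=(r_1,\dots,r_N)\in E^N$ put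
$$U(x)=\sum_{i<j}\frac{m_im_j}{r_{ij}},\qquad r_{ij}=|r_i-r_j|,$$
with value $+\infty$ at collisions. The mass inner product of $x$ and $y=(s_1,\dots,s_N)$ is $x\cdot y=\sum_i m_i\langle r_i,s_i\rangle$. Its norm is $\|\cdot\|$, and $I(x)=\|x\|^2$ is the moment of inertia. All gradients are taken for this product, so Newton's equations read $\ddot x=\nabla U(x)$, with $(\nabla U(x))_i=-\sum_{j\ne i}m_j(r_i-r_j)/r_{ij}^3$. The Lagrangian is $L(x,v)=\frac12I(v)+U(x)$, and an absolutely continuous curve $\gamma\colon[t_0,t_1]\to E^N$ has action $A(\gamma)=\int_{t_0}^{t_1}L(\gamma,\dot\gamma)\,dt\in\,]0,+\infty]$.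

**Definition (free time minimizer).** Let $\mathcal C(x,y)$ be the set of absolutely continuous curves from $x$ to $y$, defined on compact intervals of arbitrary positive length, and let $\phi(x,y)=\inf\{A(\gamma)\mid\gamma\in\mathcal C(x,y)\}$ be the Mañé critical action potential. A curve $\gamma$ on an interval $\Lambda$ is a *free time minimizer* (FTM) if it is absolutely continuous and $A(\gamma|_{[t_0,t_1]})=\phi(\gamma(t_0),\gamma(t_1))$ for every compact $[t_0,t_1]\subset\Lambda$.

**Definition (central configuration).** A normalized *central configuration* (CC) is an $a\in E^N$ with $I(a)=1$ and center of mass $0$ that is a critical point of $U$ restricted to the sphere $I=1$; in particular it has no collisions. It is *minimal* if it is a global minimum of $U$ on that sphere.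

**Definition (parabolic homothetic ejection).** For a CC $a$ put $U_0=U(a)$ and $c=(\frac92U_0)^{1/3}$. The ejection is $\gamma_a(t)=c\,t^{2/3}a$, $t\ge0$.

Since $\nabla U$ is homogeneous of degree $-2$ and, as we will see in (3), $\nabla U(a)=-U_0a$, we have $\nabla U(\gamma_a)=-U_0c^{-2}t^{-4/3}a=-\frac29c\,t^{-4/3}a=\ddot\gamma_a$, so $\gamma_a$ does solve Newton's equations for $t>0$. Its action is explicit: $\frac12\|\dot\gamma_a\|^2=\frac29c^2t^{-2/3}$ and $U(\gamma_a)=\frac{U_0}{c}t^{-2/3}=\frac29c^2t^{-2/3}$. The two are equal, which is zero energy, and for $0\le t_0<t_1$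
$$A(\gamma_a|_{[t_0,t_1]})=\tfrac43c^2\big(t_1^{1/3}-t_0^{1/3}\big)=\sqrt{8U_0}\,\big(\sqrt{R_1}-\sqrt{R_0}\big),\qquad R_k=\|\gamma_a(t_k)\|=c\,t_k^{2/3}. \tag{1}$$
The last equality holds because $8U_0c=\frac{16}9c^4$. So reaching $Ra$ from total collision along $\gamma_a$ costs $\sqrt{8U_0R}$: smaller $U_0$, cheaper exit. This is what makes the guess plausible. What it leaves out is the price of switching shape.

**The case $N=2$.** Let $J(y)$ be the moment of inertia of $y$ about its center of mass:
$$J(y)=\frac1M\sum_{i<j}m_im_j|s_i-s_j|^2\le I(y). \tag{2}$$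
For $N=2$, a centered $x$ with $I(x)=1$ has $m_1m_2r_{12}^2=M$, so $r_{12}$ is determined; a non-centered $x$ with $I(x)=1$ has smaller $r_{12}$ and larger $U$. Every CC is therefore minimal, and the guess says nothing. The first real test is $N=3$, for which we need a way to compute.

## 2. Central configurations as eigenvectors

Fix a CC $a=(a_1,\dots,a_N)$ and write $\bar r_{ij}=|a_i-a_j|>0$. For $y=(s_1,\dots,s_N)$ put
$$(By)_i=\sum_{j\ne i}\frac{m_j(s_i-s_j)}{\bar r_{ij}^3},\qquad Q(y)=y\cdot By=\sum_{i<j}m_im_j\frac{|s_i-s_j|^2}{\bar r_{ij}^3}.$$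
Since $y'\cdot By=\sum_{i<j}m_im_j\langle s'_i-s'_j,s_i-s_j\rangle/\bar r_{ij}^3$, the operator $B$ is symmetric for the mass product, and it is nonnegative. It acts on each coordinate of $E$ separately through one $N\times N$ matrix $\hat B$, given by $(\hat Bz)_i=\sum_{j\ne i}m_j(z_i-z_j)/\bar r_{ij}^3$ for $z\in\mathbb R^N$. So $B$ and $\hat B$ have the same eigenvalues. Let $\beta_a$ be the largest one. Both $Q$ and $J$ are unchanged by translations, and $J=I$ on centered configurations, so $\beta_a=\max Q/I=\max Q/J$.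

By inspection $\nabla U(a)=-Ba$. If $a$ is a CC, then $\nabla U(a)=\mu a$ for some $\mu$, and Euler's identity $a\cdot\nabla U(a)=-U_0$ gives $\mu=-U_0$. Hence
$$Ba=U_0\,a,\qquad \nabla U(a)=-U_0\,a. \tag{3}$$
Conversely, (3) with $I(a)=1$ and center of mass $0$ says that $a$ is a CC. In particular $\beta_a\ge U_0$ always.

We also need the second derivative of $U$. From $D^2(1/|r|)(w,w)=-|w|^2/|r|^3+3\langle r,w\rangle^2/|r|^5$,
$$D^2U(a)(v,v)=\sum_{i<j}m_im_j\Big(-\frac{|v_i-v_j|^2}{\bar r_{ij}^3}+\frac{3\langle a_i-a_j,v_i-v_j\rangle^2}{\bar r_{ij}^5}\Big). \tag{4}$$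
If every $v_i-v_j$ is orthogonal to $a_i-a_j$, this equals $-Q(v)$. This is how $B$ enters the second variation.

## 3. Three bodies on a line, masses $1,m,1$

Let $N=3$ and $a=\frac1{\sqrt2}(-e,0,e)$ with $|e|=1$, the mass $m$ in the middle. Write $y=(s_1,s_0,s_2)$ with $s_0$ belonging to $m$, and $r=1/\sqrt2$, so $r^{-3}=2\sqrt2$. Then $I(a)=2r^2=1$, the center of mass is $0$, and $U_0=\frac{2m}r+\frac1{2r}=2\sqrt2\,(m+\frac14)$. The space $E^3$ is the sum of three $B$-invariant subspaces:

* Translations, eigenvalue $0$.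
* Vectors $(s,0,-s)$: $(By)_1=\frac{ms}{r^3}+\frac{2s}{8r^3}=2\sqrt2(m+\frac14)s$, $(By)_0=0$, and $(By)_2=-(By)_1$. The eigenvalue is $U_0$. The vector $a$ is of this type, so $a$ satisfies (3) and is a CC.
* Vectors $(s,-\frac2ms,s)$: $(By)_1=(By)_2=\frac{(m+2)s}{r^3}=2\sqrt2(m+2)s$ and $(By)_0=-\frac{2(1+2/m)s}{r^3}=2\sqrt2(m+2)\cdot(-\frac2ms)$. The eigenvalue is $2\sqrt2(m+2)$.

Hence
$$\frac{\beta_a}{U_0}=\frac{m+2}{m+\frac14}=1+\frac7{4m+1}>1. \tag{5}$$

**The configuration $a$ is not minimal, for any $m$.** Take a unit vector $e'\perp e$ (here $d\ge2$ is used) and let $v$ be the unit vector proportional to $(e',-\frac2me',e')$. Then $v\perp a$, and by the remark after (4), $D^2U(a)(v,v)=-Q(v)=-\beta_a$. Along $x(s)=\cos s\,a+\sin s\,v$, which stays on $I=1$,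
$$\frac{d^2}{ds^2}\Big|_{s=0}U(x(s))=D^2U(a)(v,v)-\nabla U(a)\cdot a=-\beta_a+U_0<0. \tag{6}$$
So $a$ is not even a local minimum. Bending the line lowers the potential.

**Does bending also lower the action?** Let us bend $\gamma_a$ along such a $v$ and keep the endpoints. The computation works for every CC, and we do it in general.

**Proposition A.** Let $a$ be any CC. If $\gamma_a$ is an FTM on $[0,\infty)$, then $D^2U(a)(v,v)\ge-\frac98U_0\|v\|^2$ for all $v\in E^N$.

*Proof.* The purpose is to produce a variation with negative second derivative. Suppose $\|v\|=1$ and $D^2U(a)(v,v)=-b$ with $b>\frac98U_0$. On $[1,\exp T]$ put $\eta(t)=f(t)v$ with $f(t)=t^{1/2}q(\log t)$ and $q(\tau)=\sin(\pi\tau/T)$; then $\eta$ vanishes at both ends. On this compact interval $\gamma_a$ has no collisions, so for small $|s|$ neither has $\gamma_a+s\eta$, and $s\mapsto A(\gamma_a+s\eta)$ is smooth. Its first derivative at $0$ is $\int(\dot\gamma_a\cdot\dot\eta+\nabla U(\gamma_a)\cdot\eta)\,dt=0$, by parts and $\ddot\gamma_a=\nabla U(\gamma_a)$. Its second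 derivative is $\int(\|\dot\eta\|^2+D^2U(\gamma_a)(\eta,\eta))\,dt$. As $D^2U$ is homogeneous of degree $-3$, $D^2U(\gamma_a(t))=c^{-3}t^{-2}D^2U(a)$, with $c^{-3}=\frac2{9U_0}$. Put $\kappa=\frac{2b}{9U_0}>\frac14$. With $\tau=\log t$ we have $f'=t^{-1/2}(q'+\frac12q)$, $f^2/t^2=q^2/t$ and $dt=t\,d\tau$, so the second derivative is
$$\int_1^{\exp T}\Big(f'^2-\kappa\frac{f^2}{t^2}\Big)dt=\int_0^T\Big(\big(q'+\tfrac12q\big)^2-\kappa q^2\Big)d\tau=\int_0^T\Big(q'^2-\big(\kappa-\tfrac14\big)q^2\Big)d\tau, \tag{7}$$
because $\int_0^Tqq'\,d\tau=0$. For our $q$ this is $\frac T2\big(\frac{\pi^2}{T^2}-\kappa+\frac14\big)$, which is negative for large $T$. Then $A(\gamma_a+s\eta)<A(\gamma_a|_{[1,\exp T]})$ for small $s\ne0$, with the same endpoints, and $\gamma_a$ is not an FTM. $\blacksquare$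

**Equal masses, $m=1$.** By (5), $\beta_a=\frac{12}5U_0$, so $\kappa=\frac29\cdot\frac{12}5=\frac8{15}>\frac14$. Already $T=6$ works, since $\pi^2/36<0.275$ and $\frac8{15}-\frac14=\frac{17}{60}>0.283$. Bending lowers the action, and the guess survives.

**A heavy middle mass.** Now $\kappa=\frac29\big(1+\frac7{4m+1}\big)$, which exceeds $\frac14$ exactly when $\frac7{4m+1}>\frac18$, that is, $m<\frac{55}4$. For $m\ge\frac{55}4$ we have $\kappa\le\frac14$, and then (7) is $\ge0$ for *every* smooth $q$ vanishing at the ends. So bending lowers $U$ on the sphere, by (6), and yet bending along $v$ does not give a negative second variation of the action. The kinetic term supplies the constant $\frac14$ (this is Hardy's inequality), while the gain in potential supplies only $\kappa$. The guess is in doubt, but nothing is proved yet: a nonnegative second variation in one direction says nothing about curves that go far away.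

## 4. The statements

The guess is wrong. The threshold $\frac98$ that came out of (7) is also a sufficient condition for global minimality.

**Theorem 1.** Let $N\ge2$, $d\ge1$. If $a$ is a CC with $\beta_a\le\frac98U_0$, then $\gamma_a$ is an FTM on $[0,\infty)$.

**Theorem 2.** Let $d\ge2$, $N=3$, masses $1,m,1$, and $a=\frac1{\sqrt2}(-e,0,e)$ with $|e|=1$ and $m$ in the middle. Then $a$ is a CC, it is never minimal, and $\gamma_a$ is an FTM on $[0,\infty)$ if $m\ge55/4$. (By Theorem 3, this is "if and only if".)

In particular, for every $d\ge 2$ the masses $1,14,1$ answer the question: yes, such configurations exist.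

**Theorem 3.**
(i) For any CC $a$: if $\gamma_a$ is an FTM on $[0,\infty)$, then $D^2U(a)(v,v)\ge-\frac98U_0\|v\|^2$ for all $v\in E^N$.
(ii) If the vectors $a_i-a_j$ do not span $E$, then $\gamma_a$ is an FTM on $[0,\infty)$ if and only if $\beta_a\le\frac98U_0$.
(iii) If $d\ge2$, $N\ge3$ and $a$ is collinear, then $\beta_a>U_0$ and $a$ is not even a local minimum of $U$ on $I=1$. Its ejection is an FTM on $[0,\infty)$ if and only if $\beta_a\le\frac98U_0$.
(iv) For $N=3$, $d\ge2$ and arbitrary masses, $\gamma_a$ is an FTM on $[0,\infty)$ if and only if $a$ is equilateral (then $a$ is minimal), or $a$ is collinear and $\sum_{i<j}(m_i+m_j)\bar r_{ij}^{-3}\le\frac{17}8U_0$.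

**Theorem 4.** For every $N\ge3$ and every $d\ge2$ there are positive masses and a non-minimal CC whose parabolic homothetic ejection is an FTM on $[0,\infty)$.

Part (i) of Theorem 3 is Proposition A. For Theorem 2, Section 3 has shown that $a$ is a CC and never minimal, and by (5), $\beta_a\le\frac98U_0\iff4m+1\ge56\iff m\ge\frac{55}4$. So Theorem 2 follows from Theorem 1, to which we now turn.

## 5. The round cone calibrates minimal ejections and fails for the others

How does one bound the action of *all* curves from below? By calibration: find $u$ with $\|\nabla u\|^2\le2U$. Then along any curve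
$$\frac d{dt}u(\gamma)=\nabla u(\gamma)\cdot\dot\gamma\le\sqrt{2U(\gamma)}\,\|\dot\gamma\|\le\tfrac12\|\dot\gamma\|^2+U(\gamma)=L(\gamma,\dot\gamma),$$
and integrating bounds $A(\gamma)$ below by the increment of $u$. The time taken by $\gamma$ plays no role. If the increment of $u$ along $\gamma_a$ *equals* its action, then $\gamma_a$ is an FTM. The functions $u$ we use are smooth only away from $0$, so we prove the calibration statement with care about curves through total collision.

**Lemma B (calibration).** Let $u\ge0$ be continuous on $E^N$ with $u(0)=0$, $C^\infty$ on $E^N\setminus\{0\}$, with $\|\nabla u\|^2\le2U$ there, and suppose $u(Ra)=\sqrt{8U_0R}$ for $R\ge0$. Then $\gamma_a$ is an FTM on $[0,\infty)$.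

*Proof.* **Step 1: every curve from $x$ to $y$ has $A(\gamma)\ge u(y)-u(x)$.** Let $\gamma\colon[t_0,t_1]\to E^N$ be absolutely continuous from $x$ to $y$; assume $A(\gamma)<\infty$. If $\gamma$ avoids $0$ on $[s,t_1]$, then $u\circ\gamma$ is absolutely continuous on $[s,t_1]$ and the displayed chain of inequalities holds almost everywhere, so $u(y)-u(\gamma(s))\le A(\gamma|_{[s,t_1]})\le A(\gamma)$. There are three cases.

* If $\gamma$ never vanishes, take $s=t_0$.
* If $\gamma$ vanishes somewhere and $y\ne0$, let $\tau$ be its last zero and let $s\downarrow\tau$. By continuity of $u$ at $0$, $A(\gamma)\ge u(y)-u(0)=u(y)\ge u(y)-u(x)$.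
* If $y=0$, then $u(y)-u(x)\le0\le A(\gamma)$.

**Step 2: equality along $\gamma_a$.** By (1), for $0\le t_0<t_1$ we have $A(\gamma_a|_{[t_0,t_1]})=\sqrt{8U_0}(\sqrt{R_1}-\sqrt{R_0})=u(\gamma_a(t_1))-u(\gamma_a(t_0))$. By Step 1 this is a lower bound for the action of every curve in $\mathcal C(\gamma_a(t_0),\gamma_a(t_1))$, so it equals $\phi$. $\blacksquare$

**The first attempt** is the function of size alone, $u(x)=\sqrt{8U_0\|x\|}$. Here $\|\nabla u\|^2=2U_0/\|x\|$. Since $U$ is homogeneous of degree $-1$, the inequality $\|\nabla u\|^2\le2U$ says precisely that $U\ge U_0$ on the unit sphere. So Lemma B gives the theorem of Da Luz and Maderna when $a$ is minimal. When $a$ is not minimal, the inequality breaks at exactly the directions $x$ with $\|x\|=1$ and $U(x)<U_0$. No other function of $\|x\|$ helps: the required values on the ray through $a$ force $\sqrt{8U_0\|x\|}$. For the masses $1,14,1$ a failing direction is the normalized equilateral triangle. By (2) its side $\ell$ satisfies $\ell^2=\frac{m+2}{2m+1}$, so its potential is $U=(2m+1)/\ell$,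 and for $m=14$ we get $U^2=29^3/16<1525$, while $U_0^2=8\cdot14.25^2=1624.5$.

So $u$ must have a smaller radial slope in the directions away from $a$. That creates a tangential slope, which has to be paid for as well. The proof of Theorem 1 consists in balancing the two.

## 6. Tilting the cone: proof of Theorem 1

For $x\ne0$ let $\xi=\frac{x\cdot a}{\|x\|}\in[-1,1]$. We look for $u$ of the form $\|x\|^{1/2}h(\xi)$ with $h$ affine. Write
$$\beta_a=(1+2k)U_0,\qquad k\ge0,$$
so that the hypothesis $\beta_a\le\frac98U_0$ is $k\le\frac1{16}$.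

**Step 1: bound $U$ from below by a function of $\xi$.** We need to know how far $U$ can drop below $U_0$ away from $a$, in terms of $\beta_a$ only. The function $t\mapsto t^{-1/2}$ is convex, so it lies above its tangent at $t=\bar r^2$. At $t=r^2$ this gives
$$\frac1r\ge\frac1{\bar r}-\frac{r^2-\bar r^2}{2\bar r^3}=\frac3{2\bar r}-\frac{r^2}{2\bar r^3}\qquad(r,\bar r>0).$$
Take $r=r_{ij}$, $\bar r=\bar r_{ij}$, multiply by $m_im_j$ and sum:
$$U(x)\ge\tfrac32U_0-\tfrac12Q(x)\qquad\text{for all }x\in E^N$$
(trivially at collisions). Let $\|x\|=1$ and write $x=\xi a+z$ with $z\perp a$, $\|z\|^2=1-\xi^2$. By (3), $a\cdot Bz=Ba\cdot z=0$ and $Q(a)=U_0$, so $Q(x)=U_0\xi^2+Q(z)\le U_0\xi^2+\beta_a(1-\xi^2)$. Hence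
$$U(x)\ge U_0-\tfrac12(\beta_a-U_0)(1-\xi^2)=U_0\big(1-k(1-\xi^2)\big)\qquad(\|x\|=1). \tag{8}$$

**Step 2: compute the gradient of $\|x\|^{1/2}h(\xi)$.** We want to see separately what the radial and tangential slopes cost. Differentiating at a point with $\|x\|=1$,
$$\nabla u=\tfrac12h(\xi)\,x+h'(\xi)\,(a-\xi x),\qquad\|\nabla u\|^2=\tfrac14h(\xi)^2+(1-\xi^2)h'(\xi)^2, \tag{9}$$
because $a-\xi x$ is orthogonal to $x$ and has squared norm $1-\xi^2$.

**Step 3: choose the tilt.** Lemma B requires $h(1)=\sqrt{8U_0}$, so an affine $h$ is $h(\xi)=\sqrt{8U_0}\,(1-\lambda(1-\xi))$ with one free parameter $\lambda$. Put $\sigma=1-\xi\in[0,2]$, so $1-\xi^2=2\sigma-\sigma^2$. By (9),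
$$\frac{\|\nabla u\|^2}{2U_0}=(1-\lambda\sigma)^2+4\lambda^2(2\sigma-\sigma^2)=1-(2\lambda-8\lambda^2)\sigma-3\lambda^2\sigma^2,$$
and by (8), $\frac{2U}{2U_0}\ge1-k(2\sigma-\sigma^2)$. Subtracting,
$$\frac{2U-\|\nabla u\|^2}{2U_0}\ge\big(2\lambda-8\lambda^2-2k\big)\sigma+\big(k+3\lambda^2\big)\sigma^2\qquad(\|x\|=1). \tag{10}$$
The coefficient of $\sigma^2$ is nonnegative. For the right side to be nonnegative near $\sigma=0$ we need $\lambda-4\lambda^2\ge k$. The term $\lambda$ is what the lower radial slope saves, and $4\lambda^2$ is what the tangential slope costs. The maximum of $\lambda-4\lambda^2$ is $\frac1{16}$, at $\lambda=\frac18$. So a suitable $\lambda$ exists exactly when $k\le\frac1{16}$, which is our hypothesis, and we take $\lambda=\frac18$: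
$$u(x)=\sqrt{\tfrac{U_0}8}\,\Big(7\|x\|^{1/2}+\frac{x\cdot a}{\|x\|^{1/2}}\Big)\quad(x\ne0),\qquad u(0)=0. \tag{11}$$

**Step 4: check the hypotheses of Lemma B.** The function (11) is $C^\infty$ off $0$. It satisfies $u\ge0$ because $7+\xi\ge6$, it is continuous at $0$, and $u(Ra)=\sqrt{U_0/8}\cdot8\sqrt R=\sqrt{8U_0R}$. With $\lambda=\frac18$ the right side of (10) is $\big(\frac18-2k\big)\sigma+\big(k+\frac3{64}\big)\sigma^2\ge0$, since $0\le k\le\frac1{16}$ and $\sigma\ge0$. So $\|\nabla u\|^2\le2U$ on the unit sphere. Both sides are homogeneous of degree $-1$ (as $u$ has degree $\frac12$), so the inequality holds on $E^N\setminus\{0\}$. Lemma B shows that $\gamma_a$ is an FTM on $[0,\infty)$. This proves Theorem 1. $\blacksquare$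

As explained in Section 4, Theorem 2 follows, and with it the affirmative answer.

**Why the detour loses for masses $1,14,1$.** Let $b$ be the normalized equilateral triangle with the unit masses at positions whose $e$-coordinates are $\mp\frac\ell2$ and the middle mass on the perpendicular bisector of their segment, centered. Then $b\cdot a=2\cdot\frac1{\sqrt2}\cdot\frac\ell2=\frac\ell{\sqrt2}=\sqrt{8/29}<0.53$. By (1), ejecting to $b$ along $b$ costs $\sqrt{8U(b)}$ instead of $\sqrt{8U_0}$. The ratio is $(29^3/16/1624.5)^{1/4}>0.98$, so the saving is under $2\%$ of $\sqrt{8U_0}$. But Step 1 of Lemma B, applied to (11), says that crossing from $b$ to $a$ costs at least $u(a)-u(b)=\sqrt{8U_0}\cdot\frac18(1-b\cdot a)$, which is more than $5\%$ of $\sqrt{8U_0}$.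

## 7. Sharpness, collinear configurations and all triangles: proof of Theorem 3

Part (i) is Proposition A.

**Part (ii): if the $a_i-a_j$ do not span $E$, then $\beta_a\le\frac98U_0$ is necessary too.** Sufficiency is Theorem 1. For necessity we need a direction $v$ that realizes $-\beta_a$ in (4). Take a unit vector $e'\in E$ orthogonal to all $a_i-a_j$ and an eigenvector $z\in\mathbb R^N$ of $\hat B$ for $\beta_a$, normalized so that $v=(z_ie')_i$ has $\|v\|=1$. Each $v_i-v_j=(z_i-z_j)e'$ is orthogonal to $a_i-a_j$, so $D^2U(a)(v,v)=-Q(v)=-\beta_a$. By (i), $\beta_a\le\frac98U_0$. This gives in particular the "only if" in Theorem 2.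

**Part (iii): collinear configurations satisfy $\beta_a>U_0$.** We look for a test vector with $Q>U_0J$, and move only the body at one end of the line. Relabel so that the coordinates on the line are $x_1<\dots<x_N$. Put
$$w_{1j}=\bar r_{1j}^{-3}-\frac{U_0}M,\qquad r_*=\Big(\frac M{U_0}\Big)^{1/3},\qquad\text{so that } w_{1j}=\bar r_{1j}^{-3}-r_*^{-3}.$$
The first component of (3) is $\sum_{j\ge2}m_j\bar r_{1j}^{-3}(a_1-a_j)=U_0a_1$, and center of mass $0$ gives $\sum_{j\ge2}m_j(a_1-a_j)=Ma_1$. Subtracting $\frac{U_0}M$ times the second from the first, $\sum_{j\ge2}m_jw_{1j}(a_1-a_j)=0$. All the vectors $a_1-a_j$ point the same way, because body $1$ is at an end, so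
$$\sum_{j\ge2}m_j\bar r_{1j}w_{1j}=0. \tag{12}$$
The numbers $w_{1j}$ and $\frac1{\bar r_{1j}}-\frac1{r_*}$ have the same sign and vanish only if $\bar r_{1j}=r_*$. Since $N\ge3$ and $\bar r_{12}\ne\bar r_{13}$, not all of them vanish. Using (12) in the last equality,
$$0<\sum_{j\ge2}m_j\bar r_{1j}w_{1j}\Big(\frac1{\bar r_{1j}}-\frac1{r_*}\Big)=\sum_{j\ge2}m_jw_{1j}.$$
For $y=(e,0,\dots,0)$ with $|e|=1$, we have $Q(y)=m_1\sum_{j\ge2}m_j\bar r_{1j}^{-3}$ and, by (2), $J(y)=\frac{m_1}M\sum_{j\ge2}m_j$. So $Q(y)-U_0J(y)=m_1\sum_{j\ge2}m_jw_{1j}>0$, and $\beta_a=\max Q/J>U_0$.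

Now let $v$ be as in (ii); it exists because a line does not span $E$ when $d\ge2$. The vectors $v$ and $a$ are eigenvectors of $B$ with different eigenvalues $\beta_a$ and $U_0$, so $v\perp a$. The computation (6) applies word for word: $U(\cos s\,a+\sin s\,v)$ has second derivative $-\beta_a+U_0<0$ at $s=0$. So $a$ is not a local minimum on $I=1$. The last claim of (iii) is (ii).

**Part (iv): three bodies, arbitrary masses.** We first find the non-collinear CCs, then read $\beta_a$ off a trace. As in the derivation of (12), applied to body $i$,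
$$\sum_{j\ne i}m_j\Big(\bar r_{ij}^{-3}-\frac{U_0}M\Big)(a_i-a_j)=0\qquad\text{for each }i.$$
If $a$ is not collinear, the two vectors $a_i-a_j$, $j\ne i$, are linearly independent. So all $\bar r_{ij}^{-3}$ equal $U_0/M$, and $a$ is equilateral. Then $Q=U_0J\le U_0I$ by (2), hence $\beta_a=U_0$. Now (8) reads $U\ge U_0$ on the unit sphere, so $a$ is minimal, and $\gamma_a$ is an FTM by Theorem 1.

If $a$ is collinear, the $3\times3$ matrix $\hat B$ has the eigenvalue $0$ (translations), the eigenvalue $U_0$ (the coordinates of $a$ on its line), and a third one. Since $\beta_a>U_0$ by (iii), the third is $\beta_a$. The diagonal entries of $\hat B$ are $\sum_{j\ne i}m_j\bar r_{ij}^{-3}$, so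
$$U_0+\beta_a=\operatorname{tr}\hat B=\sum_{i<j}(m_i+m_j)\bar r_{ij}^{-3}.$$
So $\beta_a\le\frac98U_0$ if and only if $\sum_{i<j}(m_i+m_j)\bar r_{ij}^{-3}\le\frac{17}8U_0$, and (iii) finishes the proof. $\blacksquare$

For the masses $1,m,1$ the trace is $2(m+1)2\sqrt2+2\cdot\frac{2\sqrt2}8=2\sqrt2(2m+\frac94)$, which is indeed the sum of the eigenvalues $2\sqrt2(m+\frac14)$ and $2\sqrt2(m+2)$ found in Section 3.

## 8. One heavy body and $n$ light ones: proof of Theorem 4

In Section 3 the ratio $\beta_a/U_0$ tends to $1$ as the middle mass grows. This suggests taking one heavy body surrounded by light ones for every $N$. In that regime the condition on $\beta_a$ will hold for a simple reason, and the work lies in exhibiting a CC that is *not* minimal. Minimizing over all configurations yields a minimal one, so we minimize over a symmetric class and show that the result is worse than some asymmetric competitor.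

It is enough to work in a plane $\mathbb R^2\subset E$. Equation (3) and $\beta_a$ do not depend on the ambient space (the latter is the top eigenvalue of $\hat B$), and the unit sphere of $(\mathbb R^2)^N$ lies in that of $E^N$. So a planar non-minimal CC with $\beta_a\le\frac98U_0$ is one in $E^N$ as well, and Theorem 1 applies to it.

Let $N=n+1$, $n\ge2$, with bodies $0,\dots,n$, masses $m_0=1$, $m_i=\varepsilon\mu_i$ for $i\ge1$, and $\mu=\sum_{i\ge1}\mu_i$. The $\mu_i$ are chosen in Step 2; then $\varepsilon\to0$.

**Step 1: replace the constraint $I=1$ by a free functional.** The purpose is to find CCs as unconstrained critical points and to recognize non-minimality by comparing values. Let $W=U+\frac12J$. Since $J(x)=\|Px\|^2$, with $P$ the orthogonal projection onto centered configurations, $\nabla J(x)=2Px$. Let $x$ be a collision-free critical point of $W$ with center of mass $0$; then $\nabla U(x)=-x$. Put $R=\|x\|$. Euler's identity gives $U(x)=R^2$. For $a=x/R$ we get $\nabla U(a)=R^2\nabla U(x)=-R^3a$, so $a$ is a CC with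
$$U(a)=R^3,\qquad W(x)=R^2+\tfrac12R^2=\tfrac32U(a)^{2/3}.$$
Let $B_x,Q_x$ be defined with the distances of $x$ in place of those of $a$. The distances of $a$ are those of $x$ divided by $R$, so $B_a=R^3B_x$ and
$$\frac{\beta_a}{U(a)}=\max\frac{Q_x}J. \tag{13}$$
For collision-free $y$, $W(ty)=\frac{U(y)}t+\frac{t^2}2J(y)$ is minimal over $t>0$ at $t^3=U(y)/J(y)$, with value $\frac32\big(U(y)^2J(y)\big)^{1/3}$. If $a$ is minimal, then $U(y)^2J(y)\ge U(a)^2$ for every such $y$: center $y$, divide by $\sqrt{J(y)}$, and note that the result lies on $I=1$ and has potential $U(y)\sqrt{J(y)}$. So then $W\ge\frac32U(a)^{2/3}=W(x)$ everywhere. In other words: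
$$\text{if } W(x)>\inf W,\text{ then } a \text{ is not minimal.} \tag{14}$$

**Step 2: choose symmetric classes and find critical points in them.** We want a critical point of $W$ that is forced to be a poor competitor. Let $S$ be the reflection of $\mathbb R^2$ in the axis $\mathbb Re_1$, let $\pi$ be a mass-preserving involution of the indices with $\pi(0)=0$, and put $(Tx)_i=Sr_{\pi(i)}$. Then $T$ is a linear involution, isometric for the mass product, and $W\circ T=W$. Write $\rho_i=r_i-r_0$.

* *$n$ even.* $\pi$ fixes $0,1,2$ and swaps $(3,4),(5,6),\dots$. Masses: $\mu_1=\mu_2=1$, the other $\mu_i=\delta$. Let $K$ be the set of collision-free $x\in\mathrm{Fix}(T)$ with $\rho_1\in\mathbb R_{<0}e_1$ and $\rho_2\in\mathbb R_{>0}e_1$.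
* *$n$ odd.* $\pi$ fixes $0,1$ and swaps $(2,3),(4,5),\dots$. Masses: $\mu_1=\delta$, $\mu_2=\mu_3=1$, the other $\mu_i=\delta^2$. Let $K$ be the set of collision-free $x\in\mathrm{Fix}(T)$ with $\rho_1\in\mathbb R_{>0}e_1$.

Here $\delta>0$ is a second small parameter. For $x\in\mathrm{Fix}(T)$ the bodies fixed by $\pi$ lie on the axis. So in a collision-free $x\in\mathrm{Fix}(T)$ the vector $\rho_1$ (and, for $n$ even, $\rho_2$) is a nonzero multiple of $e_1$, and the sign conditions defining $K$ are both open and closed there. Hence $K$ is open in $\mathrm{Fix}(T)$ and relatively closed in the set of collision-free configurations.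

*$W$ attains its minimum on $K$.* If $x=Tx$, its center of mass is fixed by $S$, so it lies on the axis; translating along the axis preserves $K$ and $W$. So take a minimizing sequence with centers of mass $0$. Then $\|x\|^2=J(x)\le2W(x)$ is bounded, and a subsequence converges. As $U\le W$ stays bounded, the limit is collision-free, so it lies in $K$, and $W$ is continuous there. Call this minimizer $x^\varepsilon$, with center of mass $0$.

*$x^\varepsilon$ is a critical point of $W$ on the whole space.* Since $K$ is open in $\mathrm{Fix}(T)$, $\nabla W(x^\varepsilon)$ is orthogonal to $\mathrm{Fix}(T)$. From $W\circ T=W$ and the isometry of $T$, $\nabla W(Tx)=T\nabla W(x)$, so $\nabla W(x^\varepsilon)$ is also fixed by $T$. Being orthogonal to itself, it is $0$. By Step 1, $x^\varepsilon$ yields a CC $a^\varepsilon$.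

**Step 3: expand $W$ in $\varepsilon$.** We want to see what $W$ measures when the light masses are small. Computing the moment of inertia from body $0$,
$$J=\varepsilon\sum_i\mu_i|\rho_i|^2-\frac{\varepsilon^2}{1+\varepsilon\mu}\Big|\sum_i\mu_i\rho_i\Big|^2. \tag{15}$$
Let $g(r)=\frac1r+\frac{r^2}2-\frac32$. It is $\ge0$ on $r>0$, vanishes only at $r=1$, and tends to $\infty$ at $0$ and at $\infty$. Then
$$w_\varepsilon:=\frac{W-\frac32\varepsilon\mu}{\varepsilon^2}=\frac1\varepsilon\sum_i\mu_ig(|\rho_i|)+\sum_{1\le i<j}\frac{\mu_i\mu_j}{|\rho_i-\rho_j|}-\frac{|\sum_i\mu_i\rho_i|^2}{2(1+\varepsilon\mu)}. \tag{16}$$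
The first term pushes the light bodies to the unit circle around body $0$. What remains on the circle is, for $u\in(S^1)^n$ with distinct entries,
$$\mathcal E(u)=\sum_{i<j}\frac{\mu_i\mu_j}{|u_i-u_j|}-\frac12\Big|\sum_i\mu_iu_i\Big|^2=\sum_{i<j}\mu_i\mu_jV(|u_i-u_j|)-\frac{\mu^2}2,\qquad V(r)=\frac1r+\frac{r^2}2, \tag{17}$$
where the second form uses $|\sum\mu_iu_i|^2=\mu\sum\mu_i|u_i|^2-\sum_{i<j}\mu_i\mu_j|u_i-u_j|^2=\mu^2-\sum_{i<j}\mu_i\mu_j|u_i-u_j|^2$. Note $V=g+\frac32\ge\frac32$, with equality only at $r=1$. So on the circle, bodies "like" to be at distance $1$, that is, $60^\circ$ apart.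

Let $K^1$ be the set of $u\in(S^1)^n$ such that $u=(\rho_i)$ for some element of $K$; it is nonempty. For $u\in(S^1)^n$ with distinct entries, write $w_\varepsilon(u)$ for the value at $r_0=0$, $r_i=u_i$.

*Example, $n=2$.* Here $\mu=2$ and $K^1=\{(-e_1,e_1)\}$, with $\mathcal E=V(2)-2=\frac12$. Two points at distance $1$ have $\mathcal E=V(1)-2=-\frac12$. The symmetric class is worse.

**Step 4: pass to the limit $\varepsilon\to0$.** We must turn a comparison of $\mathcal E$-values into a comparison of $W$-values. Fix $u^0\in K^1$. As $g(1)=0$, $w_\varepsilon(x^\varepsilon)\le w_\varepsilon(u^0)\le C:=\sum_{i<j}\mu_i\mu_j/|u^0_i-u^0_j|$, independent of $\varepsilon$. With $|\sum\mu_i\rho_i|^2\le\mu\sum\mu_i|\rho_i|^2$ and $|\rho|^2\le2g(|\rho|)+3$, (16) gives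
$$\frac1\varepsilon\sum_i\mu_ig(|\rho^\varepsilon_i|)+\sum_{i<j}\frac{\mu_i\mu_j}{|\rho^\varepsilon_i-\rho^\varepsilon_j|}\le C+\frac\mu2\sum_i\mu_i|\rho^\varepsilon_i|^2\le C+\mu\sum_i\mu_ig(|\rho_i^\varepsilon|)+\tfrac32\mu^2.$$
If $\varepsilon<\frac1{2\mu}$, then $\mu<\frac1{2\varepsilon}$, and
$$\frac1{2\varepsilon}\sum_i\mu_ig(|\rho^\varepsilon_i|)+\sum_{i<j}\frac{\mu_i\mu_j}{|\rho^\varepsilon_i-\rho^\varepsilon_j|}\le C+\tfrac32\mu^2. \tag{18}$$
So $g(|\rho_i^\varepsilon|)\to0$, hence $|\rho_i^\varepsilon|\to1$, and the distances $|\rho_i^\varepsilon-\rho_j^\varepsilon|$ are bounded below by a positive constant independent of $\varepsilon$.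

Along any sequence $\varepsilon\to0$ there is a subsequence with $\rho^\varepsilon\to u$. Then $|u_i|=1$, the entries are distinct, the relations $\rho_i=S\rho_{\pi(i)}$ persist, and so do the sign conditions, because $u_1$ (and $u_2$, for $n$ even) is a unit vector in the closed half-line. So $u\in K^1$. Dropping the first term of (16), which is $\ge0$, $\liminf w_\varepsilon(x^\varepsilon)\ge\mathcal E(u)$ along the subsequence. Therefore
$$\liminf_{\varepsilon\to0}\,\min_Kw_\varepsilon\ge\inf_{K^1}\mathcal E,\qquad\limsup_{\varepsilon\to0}\,\inf w_\varepsilon\le\lim_{\varepsilon\to0}w_\varepsilon(u^*)=\mathcal E(u^*)$$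
for every $u^*\in(S^1)^n$ with distinct entries. Together with (14):
$$\text{if }\inf_{K^1}\mathcal E>\mathcal E(u^*)\text{ for some such }u^*,\text{ then }a^\varepsilon\text{ is not minimal for small }\varepsilon. \tag{19}$$

**Step 5: the eigenvalue condition holds for small $\varepsilon$.** This is what Theorem 1 needs. For $y=(s_0,\dots,s_n)$ put $\sigma_i=s_i-s_0$. By (15) and Cauchy–Schwarz, $J(y)\ge\varepsilon\big(1-\frac{\varepsilon\mu}{1+\varepsilon\mu}\big)\sum\mu_i|\sigma_i|^2\ge\varepsilon(1-\varepsilon\mu)\sum\mu_i|\sigma_i|^2$. On the other side,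
$$Q_{x^\varepsilon}(y)=\varepsilon\sum_i\frac{\mu_i|\sigma_i|^2}{|\rho_i^\varepsilon|^3}+\varepsilon^2\sum_{1\le i<j}\frac{\mu_i\mu_j|\sigma_i-\sigma_j|^2}{|\rho_i^\varepsilon-\rho_j^\varepsilon|^3}.$$
Since $\sum_{i<j}\mu_i\mu_j|\sigma_i-\sigma_j|^2\le\mu\sum\mu_i|\sigma_i|^2$, we get, for $\varepsilon\mu<1$,
$$\frac{Q_{x^\varepsilon}(y)}{J(y)}\le\frac{\max_i|\rho_i^\varepsilon|^{-3}+\varepsilon\mu\max_{i<j}|\rho_i^\varepsilon-\rho_j^\varepsilon|^{-3}}{1-\varepsilon\mu}\longrightarrow1,$$
by the two conclusions drawn from (18). By (13), $\beta_{a^\varepsilon}<\frac98U(a^\varepsilon)$ for small $\varepsilon$, and $\gamma_{a^\varepsilon}$ is an FTM by Theorem 1.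

It remains to verify the hypothesis of (19).

**Step 6: energy gap for $n$ even.** On $K^1$ the bodies $1,2$ are opposite, $|u_1-u_2|=2$. Keeping only this pair in (17), $\mathcal E+\frac{\mu^2}2\ge V(2)=\frac52$. For the competitor, put $u_1^*,u_2^*$ at distance $1$ and the other $u_i^*$ at fixed positions, all distinct. Every other pair carries a factor $\delta$ or $\delta^2$, so $\mathcal E(u^*)+\frac{\mu^2}2=\frac32+O(\delta)$. The gap holds for small $\delta$ (and for $n=2$ there is no $\delta$).

**Step 7: energy gap for $n$ odd, $n\ge3$.** On the circle at most two bodies can sit on the axis, and the number of light bodies on the axis has the parity of $n$, so for $n$ odd there is just one, and no opposite pair is forced. What the symmetry does force is that body $1$ be equidistant from bodies $2$ and $3$, and the gap appears at first order in $\delta$.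

On $K^1$, $u_1$ has angle $0$ and $u_3=Su_2\ne u_2$, so $u_2,u_3$ have angles $\pm\theta$. Exchanging the two (equal) bodies if necessary, $\theta\in(0,\pi)$. Keeping only the three pairs among bodies $1,2,3$ in (17),
$$\mathcal E+\tfrac{\mu^2}2\ge F_\delta(\theta):=V(2\sin\theta)+2\delta\,V\big(2\sin\tfrac\theta2\big).$$
$F_\delta$ tends to $\infty$ at both ends of $(0,\pi)$, so it has a minimizer $\theta_\delta$. From $F_\delta(\theta_\delta)\le F_\delta(\frac\pi6)=\frac32+O(\delta)$ and $V\ge\frac32$ we get $V(2\sin\theta_\delta)\to\frac32$, so $2\sin\theta_\delta\to1$, and $\theta_\delta$ can accumulate only at $\frac\pi6$ and $\frac{5\pi}6$. As $F_\delta(\theta_\delta)-\frac32\ge2\delta V(2\sin\frac{\theta_\delta}2)$,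
$$\liminf_{\delta\to0}\frac{\min F_\delta-\frac32}\delta\ge\min\{2V(2\sin15^\circ),\,2V(2\sin75^\circ)\}>3.8.$$
Indeed $(2\sin15^\circ)^2=2-\sqrt3$, so $V(2\sin15^\circ)>\frac1{\sqrt{2-\sqrt3}}=\sqrt{2+\sqrt3}>1.93$. And $(2\sin75^\circ)^2=2+\sqrt3<4$, so $V(2\sin75^\circ)>\frac{2+\sqrt3}2+\frac12>2.3$.

For the competitor, put $u_2^*,u_3^*,u_1^*$ at angles $0^\circ,60^\circ,120^\circ$ and the others at fixed positions, all distinct. The distances are $|u_2^*-u_3^*|=|u_3^*-u_1^*|=1$ and $|u_2^*-u_1^*|=\sqrt3$, and every pair involving another body carries a factor $\delta^2$ or smaller. So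
$$\mathcal E(u^*)+\tfrac{\mu^2}2=\tfrac32+\delta\big(V(1)+V(\sqrt3)\big)+O(\delta^2),\qquad V(1)+V(\sqrt3)=3+\tfrac1{\sqrt3}<3.6.$$
Since $3.8>3.6$, $\inf_{K^1}\mathcal E>\mathcal E(u^*)$ for small $\delta$.

In both parities, fix such a $\delta$ first and then take $\varepsilon$ small. By (19), $a^\varepsilon$ is not minimal, and by Step 5, $\gamma_{a^\varepsilon}$ is an FTM on $[0,\infty)$. As $n\ge2$ was arbitrary, this covers every $N\ge3$, and, by the reduction to the plane, every $d\ge2$. This proves Theorem 4. $\blacksquare$
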